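# Bending complex hyperbolic disc bundles: holomorphic, antiholomorphic and Lagrangian pieces

## 1. Disc bundles with a totally geodesic section

Throughout, $\Sigma$ is an oriented, connected, closed surface of genus greater than one, $G=\pi_1(\Sigma)$ and $\chi=\chi(\Sigma)$. We begin with two families of disc bundles over $\Sigma$ in which every invariant can be computed by hand. First we need a model of the space they are modeled on.

**The model.** On $\mathbb C^3$ put
$$\langle z,w\rangle=z_1\bar w_3+z_3\bar w_1+z_2\bar w_2,\qquad b(z,w)=z_1w_3+z_3w_1+z_2w_2 ,$$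
so $\langle z,w\rangle=b(z,\bar w)$. The first is a Hermitian form of signature $(2,1)$. The complex hyperbolic plane $X=\mathbb H^2_{\mathbb C}$ is the set of negative lines; writing $z=(-\zeta,\eta,1)$ we get
$$X=\{(\zeta,\eta)\in\mathbb C^2:\ 2\,\mathrm{Re}\,\zeta>|\eta|^2\},\qquad \cosh^2\tfrac{d(z,w)}2=\frac{|\langle z,w\rangle|^2}{\langle z,z\rangle\langle w,w\rangle}.$$
This metric has holomorphic sectional curvature $-1$. It is a Hadamard manifold (complete, simply connected, of negative curvature), and its group of holomorphic isometries is $\mathrm{PU}(2,1)$. Let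
$$T_t=\mathrm{diag}(e^{t/2},1,e^{-t/2}):(\zeta,\eta)\mapsto(e^t\zeta,e^{t/2}\eta),\qquad \gamma_0=\{(r,0):r>0\},$$
$$\mathcal L=\{\eta=0\},\quad \mathcal L^{\pm}=\{\eta=0,\ \pm\mathrm{Im}\,\zeta>0\},\qquad P=\{\zeta,\eta\in\mathbb R\},\quad P^+=P\cap\{\eta>0\}.$$

We use the following properties.

* $\mathcal L$ is the fixed set of the isometry $\mathrm{diag}(1,-1,1)$, so it is totally geodesic; it is a *complex geodesic*. For $z=(-\zeta,0,1)$ and $w=(-\zeta',0,1)$ the distance formula gives $\cosh^2\frac d2=\frac{|\zeta+\bar\zeta'|^2}{4\,\mathrm{Re}\,\zeta\,\mathrm{Re}\,\zeta'}=1+\frac{|\zeta-\zeta'|^2}{4\,\mathrm{Re}\,\zeta\,\mathrm{Re}\,\zeta'}$. So $\mathcal L$ is isometric, via $\zeta$, to the right half-plane of curvature $-1$.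
* $P$ is the fixed set of the antiholomorphic isometry $\sigma:[z]\mapsto[\bar z]$, so it is totally geodesic. At a point of $P$ we have $d\sigma\circ J=-J\circ d\sigma$, so $d\sigma$ is $+1$ on $TP$ and $-1$ on $JTP$. These eigenspaces are orthogonal. Hence the normal space of $P$ is $JTP$, and $P$ is *Lagrangian*: the Kähler form vanishes on it. On real vectors the distance formula says that $\frac d2$ is the distance of the hyperboloid model of $b|_{\mathbb R^3}$, so $P$ has curvature $-\frac14$.
* $\mathcal L\cap P=\gamma_0$, a geodesic. Along it $\mathcal L$ is tangent to the $\zeta$-direction and $P^+$ leaves in the direction $\partial_{\mathrm{Re}\,\eta}$, which is normal to $\mathcal L$: the two planes meet at a right angle.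
* *$T_t$ translates $\gamma_0$ by distance $t$, and $dT_t$ along $\gamma_0$ is parallel transport.* Let $S$ be the linear map $e_1\mapsto-e_3,\ e_3\mapsto-e_1,\ e_2\mapsto-e_2$. It preserves the form, fixes $o=[-e_1+e_3]$, that is the point $(1,0)$, and is $-1$ on $(-e_1+e_3)^\perp=\mathrm{span}(e_1+e_3,e_2)$, so it is the geodesic symmetry at $o$. Clearly $ST_tS=T_{-t}$. The geodesic symmetry at $T_{t/2}o$ is $S_t=T_{t/2}ST_{-t/2}$, and $S_tS=T_{t/2}(ST_{-t/2}S)=T_t$. A geodesic symmetry at a point of $\gamma_0$ carries a parallel field $V$ along $\gamma_0$ to a parallel field, equal to $-V$ at the center, hence to $-V$ everywhere. So $T_t=S_tS$ carries $V$ to $V$.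

**Textbook fact.** In a Hadamard manifold, the nearest-point projection onto a complete totally geodesic submanifold is $1$-Lipschitz, and it is a smooth submersion. Via the normal exponential map it is a bundle whose fibers are the exponentials of the normal spaces. For $\mathcal L$ and $P$ we write $\Pi_{\mathcal L},\Pi_P$; the fibers are copies of $\mathbb R^2$. An isometry preserving the submanifold commutes with the projection.

**Definition (complex hyperbolic disc bundle).** A disc bundle $L\to\Sigma$ whose total space is $L=X/\rho(G)$ for a discrete faithful $\rho:G\to\mathrm{PU}(2,1)$. Its *Euler number* $e$ is the Euler number of the normal bundle of $\Sigma$ embedded as a section, where $L$ has its complex orientation and $\Sigma$ its given one.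

**Definition (Toledo invariant).** $\tau=\frac1{2\pi}\int_\Sigma f^*\omega$, where $f:\widetilde\Sigma\to X$ is any $\rho$-equivariant map and $\omega$ is the Kähler form. With the present normalization, $\tau=\pm\chi$ when $\rho$ preserves a complex geodesic, and $\frac32\tau$ is an integer.

**Definition (relative Euler number).** Let $E$ be an oriented plane bundle over a compact oriented surface $S$, and $\xi$ a nowhere zero section of $E|_{\partial S}$. Extend $\xi$ to $S$ with isolated zeros; $e(E;\xi)$ is the sum of the indices of the zeros. It depends only on the homotopy class of $\xi$ through nonvanishing boundary sections.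

Suppose $E$ has a metric connection, and put $K_E=\langle R(u_1,u_2)E_2,E_1\rangle$ for oriented orthonormal frames $(u_1,u_2)$ of $TS$ and $(E_1,E_2)$ of $E$. *If $\xi$ is parallel along $\partial S$, then*
$$e(E;\xi)=\frac1{2\pi}\int_SK_E\,dA. \tag{1}$$
To see this, normalize $E_1=\xi/|\xi|$ away from the zeros, let $E_2$ complete an oriented frame, and put $\theta=\langle\nabla E_1,E_2\rangle$. Then $\nabla E_1=\theta E_2$ and $\nabla E_2=-\theta E_1$, so $K_E\,dA=-d\theta$. Remove small discs $D_i$ around the zeros. Then $\int_{S\setminus\bigcup D_i}K_E\,dA=-\int_{\partial S}\theta+\sum_i\oint_{\partial D_i}\theta$. The first term vanishes because $E_1$ is parallel along $\partial S$. In a smooth frame near the $i$-th zero, $E_1$ has an angle function $\alpha$ and $\theta=d\alpha+(\text{smooth form})$, so the integral tends to $2\pi$ times the index. For example, if $S$ has geodesic boundary and $\xi$ is the unit tangent field of $\partial S$, then $\xi$ is parallel along $\partial S$ and (1) with Gauss–Bonnet gives $e(TS;\xi)=\chi(S)$.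

**Proposition 1.** Fix a hyperbolic metric on $\Sigma$, with curvature $-\frac14$ in (R) and $-1$ in (C).

* (R) Develop $\widetilde\Sigma$ onto $P$; the holonomy lies in $\mathrm{SO}_0(2,1)\subset\mathrm{PU}(2,1)$ (real matrices). The resulting $\mathbb R$-Fuchsian disc bundle has $\tau=0$ and $e=-\chi$.
* (C) Develop $\widetilde\Sigma$ onto $\mathcal L$, preserving or reversing the complex orientation. Lift the holonomy to $\mathrm{SU}(1,1)$ acting on $\mathrm{span}(e_1,e_3)$ and fixing $e_2$; a lift exists because $\chi$ is even, by the classical theorem that Fuchsian groups of closed surfaces lift to $\mathrm{SL}(2,\mathbb R)$. The resulting $\mathbb C$-Fuchsian disc bundle has $|\tau|=|\chi|$ and $e=\frac12\chi$.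

*Proof.* The group acts freely and properly discontinuously on the plane, hence on $X$ because the projection to the plane is equivariant. The projection induces a bundle $L\to\Sigma$ with fiber $\mathbb R^2$, and the plane induces a section whose normal bundle $N$ is the normal bundle of the plane.

*(R).* $P$ is Lagrangian, so $\tau=0$. The map $J:TP\to N$ is an equivariant isomorphism. For an oriented frame $(e_1,e_2)$ of $TP$, the frame $(e_1,e_2,Je_1,Je_2)$ differs from $(e_1,Je_1,e_2,Je_2)$ by one transposition, so it is negative for the complex orientation. Thus $J$ reverses orientation, and $e=-\chi$.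

*(C).* On $\mathcal L$, $\omega$ is the area form of the complex orientation, up to a global sign convention, and the area of $\Sigma$ is $-2\pi\chi$; so $|\tau|=|\chi|$. For $e$, recall the curvature tensor of constant holomorphic curvature $c$ (here $c=-1$):
$$R(X,Y)Z=\tfrac c4\big(\langle Y,Z\rangle X-\langle X,Z\rangle Y+\langle JY,Z\rangle JX-\langle JX,Z\rangle JY+2\langle X,JY\rangle JZ\big). \tag{2}$$
Let $u$ be a unit tangent vector and $\xi$ a unit normal vector of $\mathcal L$. With $X=u$, $Y=Z=Ju$ the first, fourth and fifth terms contribute $u+u+2u$ and the others vanish, so $\langle R(u,Ju)Ju,u\rangle=c=-1$. With $Z=J\xi$ only the last term survives, and it is $2\langle u,JJu\rangle JJ\xi=2\xi$. So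
$$\langle R(u,Ju)J\xi,\xi\rangle=\tfrac c2=-\tfrac12 . \tag{3}$$
Since $\mathcal L$ is totally geodesic, the normal connection has this ambient curvature: $K_N$ is half the Gauss curvature. If $\Sigma$ has the complex orientation, (1) without boundary gives $e=\frac12\chi$. If $\Sigma$ has the reversed orientation, then the orientation of $N$ is reversed too, since the total space keeps its complex orientation. Reversing both orientations does not change the Euler number. $\square$

In case (R), $2e+2\chi=0=-3|\tau|$. In case (C), $2e+2\chi=3\chi=-3|\tau|$. So in both families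
$$-3|\tau|=2e+2\chi. \tag{4}$$

## 2. Does $-3|\tau|=2e+2\chi$ survive when the section is bent?

What changes for a general $L$? There need be no totally geodesic section. Still, two facts point to (4): if $\Sigma$ embeds as a Lagrangian section, then $\tau=0$ and $e=-\chi$; and it has been shown that (4) holds if $L$ admits a section with no complex tangent planes. The following problem comes from Hugo C. Botós, "On the interplay between discrete invariants of complex hyperbolic disc bundles over surfaces", arXiv:2308.04204 (2023).

**Conjecture.** Every complex hyperbolic disc bundle $L\to\Sigma$ satisfies (4).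

We shall disprove it. The calculation that suggests how is local. In Proposition 1 the invariants came from integrals over the surface. Suppose a section could be assembled from pieces $\Sigma_v$, some in copies of $P$ (label $0$), some in copies of $\mathcal L$ with the complex orientation (label $+$), some in copies of $\mathcal L$ with the reversed orientation (label $-$), and suppose the joints cost nothing. Write $\chi_0,\chi_+,\chi_-$ for the sums of the $\chi(\Sigma_v)$ with the given label. Proposition 1 predicts
$$e=\tfrac12(\chi_++\chi_-)-\chi_0,\qquad |\tau|=|\chi_+-\chi_-| . \tag{5}$$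
Then
$$2e+2\chi=(\chi_++\chi_-)-2\chi_0+2(\chi_0+\chi_++\chi_-)=3(\chi_++\chi_-). \tag{6}$$

The first mixture one would try, $0$-pieces with $+$-pieces only, gives $2e+2\chi=3\chi_+=-3|\chi_+|=-3|\tau|$: equality again. But the two signs enter (6) and $\tau$ differently. An antiholomorphic piece contributes to $e$ like a holomorphic one, because reversing base and fiber together is invisible to $e$, while it contributes to $\tau$ with the opposite sign. So a bundle with both kinds of pieces would break (4). The task is to build one. We glue $\mathbb C$-Fuchsian and $\mathbb R$-Fuchsian pieces at right angles, in the spirit of Goldman–Kapovich–Leeb, using both holomorphic and antiholomorphic $\mathbb C$-Fuchsian pieces.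

**Definition (labelled decomposition).** A nonempty system of disjoint simple closed curves cutting $\Sigma$ into compact pieces $\Sigma_v$ with $\chi(\Sigma_v)<0$, with labels $\varepsilon_v\in\{0,+,-\}$, such that each curve has a $0$-piece on one side and a $\pm$-piece on the other, and every $\pm$-piece has even Euler characteristic.

*Example.* Take $A$ (label $+$) and $C$ (label $-$) of genus $1$ with two boundary circles each, so $\chi=-2$, and $B$ (label $0$) a sphere with four holes, $\chi=-2$. Glue two circles of $B$ to $A$ and two to $C$. The result has $\chi=-6$, that is, genus $4$.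

**Theorem A.** For each labelled decomposition there is a complex hyperbolic disc bundle $L\to\Sigma$ satisfying (5). Hence $2e+2\chi=-3(|\chi_+|+|\chi_-|)$ and $-3|\tau|=-3\,\bigl||\chi_+|-|\chi_-|\bigr|$. The conjectured equality fails for $L$ exactly when both labels $+$ and $-$ occur.

**Corollary.** Let $a,b\ge1$ and $a+b\le g-2$. There is a complex hyperbolic disc bundle over the surface of genus $g$ with $e=2g-2-3(a+b)$ and $|\tau|=2|a-b|$, so that $2e+2\chi+3|\tau|=-12\min(a,b)<0$. For $g=4$, $a=b=1$: $\chi=-6$, $e=0$, $\tau=0$, and $-3|\tau|=0\ne-12=2e+2\chi$. In particular $e$ is not a function of $(\chi,\tau)$: an $\mathbb R$-Fuchsian representation in genus $4$ gives $\tau=0$, $e=6$.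

*Proof from Theorem A.* Take $A$ (label $+$, genus $a$, two boundary circles), $C$ (label $-$, genus $b$, two boundary circles) and $B$ (label $0$, genus $g-a-b-2\ge0$, four boundary circles), and glue two circles of $B$ to $A$ and two to $C$. The genus is $(g-a-b-2)+(a+1)+(b+1)=g$. Also $\chi_+=-2a$ and $\chi_-=-2b$, both even and negative, and $\chi_0=2-2(g-a-b-2)-4=2-2g+2a+2b\le-2$. By (5), $e=-a-b-2+2g-2a-2b=2g-2-3(a+b)$ and $|\tau|=2|a-b|$. Finally $2e+2\chi+3|\tau|=-6(a+b)+6|a-b|=-12\min(a,b)$. The last claim is Proposition 1(R). $\square$

So the conjecture is false in every genus $g\ge4$, with $2e+2\chi<-3|\tau|$ (take $a=b=1$). Genus $2$ and $3$ are not settled here. A complement, not used for the disproof, is proved in Section 8.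

**Theorem B.** For every complex hyperbolic disc bundle, $2e+2\chi+3|\tau|\in4\mathbb Z$. If $L$ is a Stein surface, then $2e+2\chi\le-3|\tau|$, and this bound is attained.

## 3. Why cutting along $\gamma_0$ fails, and the walls $x=3$, $y=3$

Let $\delta_{\mathcal L}$ be the signed distance in $\mathcal L$ from $\gamma_0$ to $\Pi_{\mathcal L}(\cdot)$, positive over $\mathcal L^+$. Let $\delta_P$ be the signed distance in $P$ from $\gamma_0$ to $\Pi_P(\cdot)$, positive over $P^+$. Both are smooth and $T_t$-invariant functions on $X$, and both are $1$-Lipschitz, being compositions of $1$-Lipschitz maps. Put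
$$x=\sinh(\delta_P/2),\qquad y=\sinh(\delta_{\mathcal L}/2).$$
Then $x=0$ on $\mathcal L$ and $y=0$ on $P$. Indeed, the isometry $\mathrm{diag}(1,-1,1)$ fixes $\mathcal L$ pointwise, preserves $P$ and changes the sign of $\delta_P$; and $\Pi_{\mathcal L}$ maps $P$ to $\gamma_0$ because $\Pi_{\mathcal L}(\zeta,\eta)=\zeta$, as we check in Section 4. Let $t_{\mathcal L},t_P$ be the coordinate $\log r$ of the foot on $\gamma_0$ of $\Pi_{\mathcal L}(\cdot)$, $\Pi_P(\cdot)$ respectively; then $t_\bullet\circ T_t=t_\bullet+t$. So $(t_P,\delta_P)$ is $\Pi_P$ in the Fermi coordinates of $P$ along $\gamma_0$, and likewise for $\mathcal L$.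

Near a joint the bent surface should look like $\mathcal L^{\varepsilon}\cup\gamma_0\cup P^+$. The first idea is to take over each piece the whole preimage under $\Pi_P$ or $\Pi_{\mathcal L}$ and to glue these along the preimages of $\gamma_0$. This stops at once. Those preimages are the hypersurfaces $\{x=0\}$ and $\{y=0\}$, and they differ: $\mathcal L\subset\{x=0\}$, but $\mathcal L\cap\{y=0\}=\gamma_0$. Moreover the two sides overlap: at $(1,\eta)$ with $0<\eta<\sqrt2$ we have $x>0$ and $y=0$, so moving $\zeta$ slightly above the real axis gives points with $x>0$ and $y>0$, which both sides claim.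

The way out is to give up cutting along $\gamma_0$. We keep the piece over $P$ only where $x\ge3$, the piece over $\mathcal L$ only where $\varepsilon y\ge3$, and insert the *entire* region between these walls, $\{x\le3,\ \varepsilon y\le3\}$. This needs two things:

* the walls $\{x=3\}$ and $\{\varepsilon y=3\}$ must not meet, indeed must be uniformly apart; this will follow from $|xy|<1$ on $X$ (Section 4);
* the region in between must fiber over a strip with fiber $\mathbb R^2$, by a $T_t$-equivariant map equal to $\Pi_P$ at one wall and to $\Pi_{\mathcal L}$ at the other (Section 5).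

## 4. The quotient by translations and the inequality $|xy|<1$

**Step 1: divide out $T_t$.** We want $X$ as $\mathbb R$ times an explicit three-dimensional space. The plane $\mathcal L$ consists of the negative lines in $e_2^\perp$. Let $\pi z=z-z_2e_2$. For $w\in e_2^\perp$ we have $\langle z,w\rangle=\langle\pi z,w\rangle$, so $\cosh^2\frac{d(z,w)}2=\frac{\langle\pi z,\pi z\rangle}{\langle z,z\rangle}\cosh^2\frac{d(\pi z,w)}2$, minimal at $w=\pi z$. So $\Pi_{\mathcal L}(\zeta,\eta)=\zeta$. Write $\zeta=re^{i\varphi}$ with $|\varphi|<\frac\pi2$. The perpendicular from $\zeta$ to $\gamma_0$ in the right half-plane has foot $r$, so $t_{\mathcal L}=\log r$. With $w=\eta/\sqrt\zeta$ (principal root), $|w|^2=|\eta|^2/r$, and we obtain a diffeomorphism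
$$X\cong\mathbb R\times Q,\quad(\zeta,\eta)\mapsto(t_{\mathcal L},(\varphi,w)),\qquad Q=\{(\varphi,w):|\varphi|<\tfrac\pi2,\ |w|^2<2\cos\varphi\},$$
in which $T_t$ is translation by $t$ in the first factor. The functions $x,y$ descend to $Q$. Let $\mathcal C=\{(x,y)\in\mathbb R^2:|xy|<1\}$.

**Lemma 1.** $|xy|<1$ on $X$. There is a function $\mu$ on $Q$ such that $(x,y,\mu)$ maps $Q$ diffeomorphically onto an open subset of $\mathcal C\times\mathbb R$ whose fiber over each point of $\mathcal C$ is a nonempty open interval.

*Proof.* The plan is to compute $x,y$ explicitly, choose coordinates in which $x$ is monotone, and read off the image.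

**Step 2: the formula for $y$.** In the right half-plane $\cosh\delta_{\mathcal L}=\sec\varphi$. With $c=\cos\varphi\in(0,1]$ this gives $y^2=\frac{\cosh\delta_{\mathcal L}-1}2=\frac{1-c}{2c}$, and with the sign, $y=\sin(\varphi/2)/\sqrt{\cos\varphi}$. Its derivative $\frac{\cos(\varphi/2)}{2\sqrt{\cos\varphi}}+\frac{\sin(\varphi/2)\sin\varphi}{2(\cos\varphi)^{3/2}}$ is positive and $y\to\pm\infty$ at the ends, so $\varphi\mapsto y$ is an increasing diffeomorphism $(-\frac\pi2,\frac\pi2)\to\mathbb R$.

**Step 3: the formula for $x$.** We find $\Pi_P$ by using that $\sigma$ fixes $P$. Let $\beta=-b(z,z)=2\zeta-\eta^2$; then $\mathrm{Re}\,\beta\ge2\mathrm{Re}\,\zeta-|\eta|^2>0$. Let $z'=z/\sqrt\beta=u+iv$ with $u,v$ real, so $b(z',z')=-1$. Put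
$$g=-\langle z',z'\rangle=(2\,\mathrm{Re}\,\zeta-|\eta|^2)/|\beta|>0 .$$
From $-1=\mathrm{Re}\,b(z',z')=b(u,u)-b(v,v)$ and $-g=b(z',\bar z')=b(u,u)+b(v,v)$ we get $b(u,u)=-\frac{1+g}2<0$.

We claim $\Pi_P([z])=[u]$. If $[z]\notin P$, then $\sigma$ exchanges $[z]$ and $[\bar z]$, so it reverses the geodesic segment between them. The midpoint is fixed by $\sigma$, so it lies in $P$; the direction of the segment there is reversed by $d\sigma$, so it is normal to $P$. Hence the midpoint is $\Pi_P([z])$. To see that $[u]$ is the midpoint, note $\langle z',z'\rangle=\langle\bar z',\bar z'\rangle=-g$ and $\langle z',\bar z'\rangle=b(z',z')=-1$. So $D=d([z],[\bar z])$ satisfies $\cosh\frac D2=\frac1g$. As $u=\frac12(z'+\bar z')$, we have $\langle z',u\rangle=\langle\bar z',u\rangle=-\frac{1+g}2=\langle u,u\rangle$, so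
$$\cosh^2\frac{d([z],[u])}2=\frac{(\frac{1+g}2)^2}{g\cdot\frac{1+g}2}=\frac{1+g}{2g}=\frac{1+\cosh\frac D2}2=\cosh^2\frac D4 ,$$
and the same for $[\bar z]$. So $[u]$ is at distance $\frac D2$ from both ends, and it is the midpoint. If $[z]\in P$, then $\zeta,\eta$ are real, $\beta>0$, and $u=z'$.

In $P$, $\frac d2$ is hyperboloid distance and $\gamma_0$ is cut out by the unit vector $e_2$, so $\sinh(\delta_P/2)=u_2/\sqrt{-b(u,u)}$. The sign is right because $u_3=\mathrm{Re}\,\beta^{-1/2}>0$, so $u_2$ has the sign of the $\eta$-coordinate of $[u]$. Hence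
$$x=\frac{\sqrt2\,\mathrm{Re}(\eta/\sqrt\beta)}{\sqrt{1+g}} .$$
Now pass to $Q$. We have $\beta=\zeta(2-w^2)$ with $\mathrm{Re}(2-w^2)>0$, since $|w|^2<2$. The product $\sqrt\zeta\sqrt{2-w^2}$ has argument in $(-\frac\pi2,\frac\pi2)$ and square $\beta$, so it equals $\sqrt\beta$. Thus $\eta/\sqrt\beta=w/\sqrt{2-w^2}$ and $g=(2c-|w|^2)/|2-w^2|$.

**Step 4: elliptic coordinates.** They make $|w|^2$ and $|2-w^2|$ simple at once. Write $w=\sqrt2\cosh(\mu+i\nu)$, $\mu\in\mathbb R$, $0<\nu<\pi$. This is a conformal diffeomorphism onto $\mathbb C\setminus\{\text{real numbers of modulus}\ge\sqrt2\}$, which contains $\{|w|<\sqrt2\}$. Put $a=\cosh2\mu\ge1$ and $k=\cos2\nu$. Then $|w|^2=a+k$ and $|2-w^2|=2|\sinh(\mu+i\nu)|^2=a-k$. Also $\sqrt{2-w^2}=-i\sqrt2\sinh(\mu+i\nu)$: the squares agree, and the real part $\sqrt2\cosh\mu\sin\nu$ of the right side is positive. So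
$$\frac w{\sqrt{2-w^2}}=i\coth(\mu+i\nu)=i\,\frac{\sinh2\mu-i\sin2\nu}{a-k},\quad\text{with real part }\frac{\sin2\nu}{a-k},$$
and $1+g=1+\frac{2c-a-k}{a-k}=\frac{2(c-k)}{a-k}$. Hence
$$Q=\{(\varphi,\mu,\nu):a+k<2c\},\qquad x=\frac{\sin2\nu}{\sqrt{(a-k)(c-k)}} . \tag{7}$$
On $Q$ we have $k<2c-a\le c\le1\le a$.

**Step 5: $\partial_\nu x<0$,** so that $x$ can replace $\nu$. From (7), $x^2=\frac{1-k^2}{(a-k)(c-k)}$, and for $-1<k<1$
$$\partial_k\log x^2=-\frac{2k}{1-k^2}+\frac1{a-k}+\frac1{c-k}>0 .$$
This is clear for $k\le0$. For $k>0$, $\frac1{c-k}\ge\frac1{1-k}=\frac{1+k}{1-k^2}>\frac{2k}{1-k^2}$. Since $\partial_\nu k=-2\sin2\nu$ and $x$ has the sign of $\sin2\nu$, we get $2x\,\partial_\nu x=x^2\,(\partial_k\log x^2)(-2\sin2\nu)$, so $\partial_\nu x<0$ for $\nu\ne\frac\pi2$. At $\nu=\frac\pi2$, where $k=-1$, $\partial_\nu x=-2/\sqrt{(a+1)(c+1)}<0$.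

**Step 6: the image.** Fix $(\varphi,\mu)$. The admissible $\nu$, those with $\cos2\nu<2c-a$, form an interval symmetric about $\frac\pi2$, or the empty set. With Step 5, $(\varphi,\mu,x)$ are global coordinates on $Q$. If $a>c$, then $2c-a<c\le1$, and the interval is nonempty iff $2c-a>-1$. As $\nu$ tends to its ends, $k\to2c-a$ and
$$x^2\to h:=\frac{1-(2c-a)^2}{2(a-c)^2},$$
and since $2c-a<1$ we have $2c-a>-1$ iff $h>0$. As $x$ is odd about $\nu=\frac\pi2$, it ranges exactly over $x^2<h$ (over nothing if $h\le0$). If $a=c=1$, all $\nu\in(0,\pi)$ are admissible and $x=\cot\nu$ takes all real values; put $h=\infty$. So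
$$Q\cong\{(\varphi,\mu,x):x^2<h(\cosh2\mu,\cos\varphi)\}.$$
With $B=a-c>0$,
$$h=\frac{1-(c-B)^2}{2B^2}=\frac{1-c^2}{2B^2}+\frac cB-\frac12,$$
which is continuous and strictly decreasing in $a$, with limit $-\frac12$ as $a\to\infty$, and limit $+\infty$ as $a\to1$ if $c=1$. So for fixed $(\varphi,x)$ the admissible $\mu$ form an open interval $\{\cosh2\mu<a^*\}$. It is nonempty iff
$$x^2<h(1,c)=\frac{1-(2c-1)^2}{2(1-c)^2}=\frac{2c}{1-c}=y^{-2}$$
(read as $\infty$ if $y=0$), that is, iff $|xy|<1$. Replace the coordinate $\varphi$ by $y$, using Step 2. $\square$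

**The walls.** Put $d=2\,\mathrm{arcsinh}\,3$. For a sign $\varepsilon=\pm$ let $y_\varepsilon=\varepsilon y$, and let $W_P=\{\delta_P=d\}=\{x=3\}$ and $W_\varepsilon=\{\varepsilon\delta_{\mathcal L}=d\}=\{y_\varepsilon=3\}$, with the region between them
$$R_\varepsilon=\{\delta_P\le d,\ \varepsilon\delta_{\mathcal L}\le d\}.$$
Since $\sinh\frac{d-1/4}2>1$ (its value is about $2.6$) and $|xy|<1$,
$$\{\delta_P\ge d-\tfrac14\}\cap\{\varepsilon\delta_{\mathcal L}\ge d-\tfrac14\}=\varnothing . \tag{8}$$

## 5. A fibration of $X$ that is $\Pi_P$ at one end and $\Pi_{\mathcal L}$ at the other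

We look for a function $s$ on $\mathcal C$, depending only on $x$ where $x\ge3$ and only on $y$ where $y\ge3$, all of whose levels are lines; then $s$ and a translation coordinate will form the fibration. The obvious candidate $x-y$, even before any cutoff, has disconnected levels. On the line $x-y=\sigma$ with $\sigma>2$, the points $(\sigma,0)$ and $(0,-\sigma)$ lie in $\mathcal C$, but the point $(\frac\sigma2,-\frac\sigma2)$ between them has $|xy|=\frac{\sigma^2}4>1$. The negative half-axes cause this. Replacing $x-y$ by $e^x-e^y$ removes their effect, since on the negative $y$-axis $e^0-e^y<1$.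

Fix a smooth nondecreasing $\chi_*:\mathbb R\to[0,1]$ with $\chi_*=0$ on $(-\infty,2]$ and $\chi_*=1$ on $[3,\infty)$, and on $\mathcal C$ put
$$s(x,y)=(1-\chi_*(y))e^x-(1-\chi_*(x))e^y .$$

The first lemma turns "all fibers are intervals" into triviality.

**Lemma 2.** Let $O\subset B\times\mathbb R$ be open ($B$ a manifold) with every fiber over $B$ a nonempty open interval. Then $O\cong B\times\mathbb R$ by a diffeomorphism over $B$.

*Proof.* Near any point of $B$ some constant function has its graph in $O$, since $O$ is open. A partition of unity and convexity of the fibers give a smooth $m:B\to\mathbb R$ with graph in $O$. Fix a product Riemannian metric on $B\times\mathbb R$ and a smooth $\omega_*\ge1+1/\mathrm{dist}(\cdot,(B\times\mathbb R)\setminus O)$ on $O$ (just $\omega_*=1$ if $O=B\times\mathbb R$). Consider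
$$(\beta,r)\mapsto\Bigl(\beta,\int_{m(\beta)}^r\omega_*(\beta,r')\,dr'\Bigr).$$
It is smooth with positive $r$-derivative. Along a fiber, the distance to the complement is at most the distance to a finite endpoint, so near a finite endpoint $\omega_*$ is at least the reciprocal of that distance; and $\omega_*\ge1$. So the integral diverges at both ends, and the map is a bijective local diffeomorphism onto $B\times\mathbb R$. $\square$

**Lemma 3.** (i) $s(x,y)=e^x$ for $x\ge3$, $s=-e^y$ for $y\ge3$, and $s^{-1}([-e^3,e^3])=\mathcal C\cap\{x\le3,\ y\le3\}$. (ii) $s:\mathcal C\to\mathbb R$ is a surjective submersion, locally trivial with fiber $\mathbb R$.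

*Proof.* **Step 1: values at the walls.** In $\mathcal C$, $x\ge2$ implies $|y|<\frac12$, and $y\ge2$ implies $|x|<\frac12$. This gives the first two claims of (i). Moreover $s(y,x)=-s(x,y)$. If $x<3$ then $s\le e^x<e^3$; if $x\ge3$ then $s=e^x$. So $s\le e^3$ iff $x\le3$, and by antisymmetry $s\ge-e^3$ iff $y\le3$.

**Step 2: $s$ is a submersion.** If $y\le2$ then $\chi_*(y)=0$ and $\partial_xs=e^x+\chi_*'(x)e^y>0$. If $y>2$ then $x<\frac12$, so $\partial_ys=-\chi_*'(y)e^x-e^y<0$.

**Step 3: the levels $\sigma>-1$ are graphs over intervals of $y$ containing $0$.** If $y\ge2$, then $s\le e^{1/2}-e^2<-1$. So $\{s=\sigma\}\subset\{y<2\}$. There $s=e^x-(1-\chi_*(x))e^y$ is strictly increasing in $x$ on each slice $|x|<1/|y|$ (all of $\mathbb R$ for $y=0$). Hence $\{s=\sigma\}$ is a graph over the set of those $y<2$ for which $\sigma$ lies strictly between the limits of $s$ at the two ends of the slice. We determine this set, using $r^2e^{-r}\le4e^{-2}<1$ for $r>0$.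

* $y=0$: the limits are $-1$ and $+\infty$, so $y=0$ is admissible.
* $0<y<2$: the lower limit $e^{-1/y}-e^y$ has derivative $y^{-2}e^{-1/y}-e^y\le4e^{-2}-1<0$ and tends to $-1$ as $y\to0$, so it is $<-1<\sigma$. In the upper limit $e^{1/y}-(1-\chi_*(1/y))e^y$ the first term is strictly decreasing and the subtracted term is nondecreasing, so it strictly decreases, starting from $+\infty$. The admissible set has the form $(0,y_\sigma)$.
* $y<0$: the lower limit $e^{-1/|y|}-e^{-|y|}$ increases with $|y|$ and tends to $-1<\sigma$ as $|y|\to0$. The upper limit is $J_*(1/|y|)$ with $J_*(r)=e^r-(1-\chi_*(r))e^{-1/r}$. Since $J_*'(r)\ge e^r-r^{-2}e^{-1/r}\ge1-4e^{-2}>0$, it decreases in $|y|$, from $+\infty$. Both conditions hold on intervals of $|y|$ starting at $0$, so the admissible set has the form $(-m_\sigma,0)$, where possibly $m_\sigma=\infty$.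

**Step 4: local triviality.** On $\mathcal C\cap\{s>-1\}\subset\{y<2\}$ the map $(s,y)$ is injective by Step 3 and a local diffeomorphism since $\partial_xs>0$. So it identifies this set with an open subset of $(-1,\infty)\times\mathbb R$ whose fibers are nonempty intervals, and Lemma 2 gives triviality over $(-1,\infty)$ with fiber $\mathbb R$. By antisymmetry $s$ is also trivial over $(-\infty,1)$. $\square$

**The map $q_\varepsilon$.** Put $s_\varepsilon=s(x,y_\varepsilon)$ and $t'=t_{\mathcal L}+\chi_*(x)(t_P-t_{\mathcal L})$. Since $t_P-t_{\mathcal L}$ and $x$ are $T$-invariant, $t'\circ T_t=t'+t$, and $t'-t_{\mathcal L}$ is a function on $Q$; so $X\cong\mathbb R\times Q$ also with $t'$ as first coordinate. Define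
$$q_\varepsilon=(t',s_\varepsilon):X\to\mathbb R^2 .$$
It is $\mathrm{id}_{\mathbb R}$ times $s_\varepsilon:Q\to\mathbb R$. By Lemmas 1 and 2, $Q\cong\mathcal C\times\mathbb R$ over $\mathcal C$ via $(x,y)$, hence also via $(x,y_\varepsilon)$, since $\mathcal C$ is symmetric under $y\mapsto-y$. With Lemma 3, $s_\varepsilon$ is trivial with fiber $\mathbb R\times\mathbb R=\mathbb R^2$ over $(-1,\infty)$ and over $(-\infty,1)$.

It is then trivial over all of $\mathbb R$. Let $A_\sigma$ ($\sigma>-1$) and $B_\sigma$ ($\sigma<1$) be the two trivializations on the fiber over $\sigma$, and $B_\sigma=\phi_\sigma\circ A_\sigma$ for $|\sigma|<1$. Choose a smooth $\vartheta:(-1,\infty)\to(-1,1)$ with $\vartheta(\sigma)=\sigma$ for $\sigma\le-\frac14$. Use $B_\sigma$ for $\sigma<-\frac14$ and $\phi_{\vartheta(\sigma)}\circ A_\sigma$ for $\sigma>-\frac12$; they agree on the overlap.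

So *$q_\varepsilon$ is a $T$-equivariant trivial smooth bundle with fiber $\mathbb R^2$.* By Lemma 3(i) and since $x\ge3$ forces $\chi_*(x)=1$ while $y_\varepsilon\ge3$ forces $\chi_*(x)=0$,
$$q_\varepsilon=(t_P,e^x)\ \text{ where }x\ge3,\qquad q_\varepsilon=(t_{\mathcal L},-e^{y_\varepsilon})\ \text{ where }y_\varepsilon\ge3. \tag{9}$$
That is, in these regions $q_\varepsilon$ is $\Pi_P$, respectively $\Pi_{\mathcal L}$, followed by a diffeomorphic change of Fermi coordinates. And $R_\varepsilon=q_\varepsilon^{-1}(\mathbb R\times[-e^3,e^3])$.

## 6. Signs of boundary traces, and the assembly of $M$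

All walls will be divided by the same translation $T_\ell$, so every piece must have boundary holonomy conjugate to $T_\ell$ in $\mathrm{PU}(2,1)$. For pieces in $P$ this is automatic. For pieces in $\mathcal L$ it is not. A boundary element of a lift to $\mathrm{SU}(1,1)$ is conjugate to $\pm\mathrm{diag}(e^{\ell/2},e^{-\ell/2})$. With the minus sign, extended by $1$ on $e_2$, it is projectively $\mathrm{diag}(e^{\ell/2},-1,e^{-\ell/2})$. This is not conjugate to $T_\ell$ in $\mathrm{PU}(2,1)$: a scalar matching the eigenvalues has modulus $1$ and fixes $e^{\ell/2}$, so it is $1$, and $-1\ne1$. The next lemma controls the signs; it is where even Euler characteristic is needed.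

**Lemma 4.** Let $S$ be a compact oriented hyperbolic surface with nonempty geodesic boundary and $\chi(S)$ even. The holonomy $\pi_1(S)\to\mathrm{PSL}(2,\mathbb R)$ lifts to $\mathrm{SL}(2,\mathbb R)$ with all boundary elements having positive trace.

*Proof.* $\pi_1(S)$ is free, so lifts exist, and any two differ by a character $\pi_1(S)\to\{\pm1\}$. The trace of a boundary element is unchanged by conjugation and inversion.

**Step 1: claim.** *For any lift, the product of the signs of the boundary traces is $(-1)^{\chi(S)}$.*

**Step 2: pairs of pants.** We show that the product is negative. A hyperbolic pair of pants is the double of a right-angled hexagon. Let $r_1,r_2,r_3$ be the reflections in the three geodesics carrying the seams. The boundary classes are, up to conjugation and inversion, $c_1=r_1r_2$, $c_2=r_2r_3$, $c_3=r_3r_1$, with $c_1c_2c_3=1$, and $\pi_1$ is free on $c_1,c_2$. Changing the lift multiplies the three traces by $\epsilon_1,\epsilon_2,\epsilon_1\epsilon_2$, so their product is the same for all lifts. Represent $r_i$, acting on the upper half-plane by $z\mapsto R_i\bar z$,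 by a real matrix with $\det R_i=-1$, $\mathrm{tr}\,R_i=0$, $R_i^2=1$. Then $R_1R_2,R_2R_3,R_3R_1$ have product $1$ and define a lift. Each $R_i$ occurs twice, so the product of the traces does not depend on the signs of the $R_i$, and we may choose them.

For $z=p+iq$ let $J_z=\frac1q\left(\begin{smallmatrix}p&-|z|^2\\1&-p\end{smallmatrix}\right)$. It has trace $0$ and determinant $1$, and it fixes $z$. So $AJ_zA^{-1}=\pm J_{Az}$ for $A\in\mathrm{SL}(2,\mathbb R)$, and the sign is $+$ because $\mathrm{SL}(2,\mathbb R)$ is connected. For $R=\left(\begin{smallmatrix}-1&0\\0&1\end{smallmatrix}\right)$, the reflection in $\{p=0\}$, $\mathrm{tr}(RJ_z)=-2p/q$. By equivariance, $z\mapsto\mathrm{tr}(R_iJ_z)$ vanishes exactly on the fixed geodesic of $r_i$ and changes sign across it. Choose the sign of $R_i$ so that it is positive on the side $H_i$ not containing the hexagon.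

The seam geodesics have pairwise common perpendiculars, so they are disjoint, also at infinity. The geodesic $\partial H_j$ contains a side of the hexagon and misses $\partial H_i$, so it lies on the hexagon's side of $\partial H_i$. Hence $H_i\cup\partial H_i$ is connected, misses $\partial H_j$, and (exchanging roles) contains points on the hexagon's side of $\partial H_j$, so $H_i\cap H_j=\varnothing$. Thus the half-planes are pairwise disjoint, with disjoint closures at infinity. By conjugation in $\mathrm{SL}(2,\mathbb R)$ such a pair becomes $\{p<0\}$ and $\{|z-\alpha|<\rho\}$ with $\alpha>\rho>0$. Then $R_i=\left(\begin{smallmatrix}-1&0\\0&1\end{smallmatrix}\right)$ by the formula above, and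
$$R_j=\frac1\rho\begin{pmatrix}\alpha&\rho^2-\alpha^2\\1&-\alpha\end{pmatrix},\quad\text{since}\quad\mathrm{tr}(R_jJ_z)=\frac{2\alpha p+\rho^2-\alpha^2-|z|^2}{\rho q}=\frac{\rho^2-|z-\alpha|^2}{\rho q}.$$
So $\mathrm{tr}(R_iR_j)=-2\alpha/\rho<0$. All three traces are negative, and so is their product.

**Step 3: general $S$.** Cut $S$ into $-\chi(S)$ pairs of pants and multiply. Each interior curve occurs twice with the same trace, and the claim follows.

**Step 4: correcting the lift.** If $\chi(S)$ is even, the signs $\sigma_j$ of the boundary traces satisfy $\prod\sigma_j=1$. All but one of the boundary classes are part of a basis of $H_1(S;\mathbb Z)$, and the sum of all, suitably oriented, vanishes. So there is a character to $\{\pm1\}$ with values $\sigma_j$ on them. Twist the lift by it. $\square$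

**The pieces.** Choose $\ell>0$ so small that
$$\mathrm{arcsinh}\frac1{\sinh(\ell/2)}>d+1\quad\text{and}\quad2\,\mathrm{arcsinh}\frac1{\sinh(\ell/4)}>d+1 .$$
Give each $\pm$-piece a metric of curvature $-1$, and each $0$-piece a metric of curvature $-\frac14$, with geodesic boundary and all boundary lengths $\ell$. By the collar theorem (Buser, *Geometry and Spectra of Compact Riemann Surfaces*, Ch. 4, applied to the double; rescaled for curvature $-\frac14$) the boundary collars of width $d+1$ are embedded and pairwise disjoint. Let $\Sigma_v^d$ be $\Sigma_v$ minus the open $d$-collars $\{\text{distance to }\partial\Sigma_v<d\}$.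

*Label $0$.* Orient $P$ so that $P^+$ lies to the right of $\gamma_0$, directed by increasing $t$. Develop $\widetilde\Sigma_v\subset P$ preserving orientation. The holonomy $\rho_v$ takes values in $\mathrm{SO}_0(2,1)\subset\mathrm{PU}(2,1)$, the orientation-preserving isometries of $P$. This group is transitive on oriented geodesics. So for each boundary geodesic $\tilde c$ of $\widetilde\Sigma_v$ some $h\in\mathrm{SO}_0(2,1)$ maps $\tilde c$ to $\gamma_0$ and $\widetilde\Sigma_v$ into $P^+\cup\gamma_0$. An orientation-preserving isometry of $P$ that translates $\gamma_0$ by $\ell$ is $T_\ell$, so $h$ conjugates a generator of the stabilizer of $\tilde c$ to $T_\ell$.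

*Label $\varepsilon=\pm$.* Develop $\widetilde\Sigma_v\subset\mathcal L$, preserving the complex orientation if $\varepsilon=+$ and reversing it if $\varepsilon=-$. In both cases the holonomy is Fuchsian with values in $\mathrm{PSU}(1,1)\cong\mathrm{PSL}(2,\mathbb R)$. Conjugation by $\mathrm{diag}(-i,1)$ on $\mathrm{span}(e_1,e_3)$, that is, passing from $\zeta$ to $i\zeta$ in the upper half-plane, identifies $\mathrm{SU}(1,1)$ with $\mathrm{SL}(2,\mathbb R)$ and preserves traces. So by Lemma 4 the holonomy lifts to $\mathrm{SU}(1,1)$ with positive boundary traces; let $\mathrm{SU}(1,1)$ fix $e_2$, and call the resulting representation into $\mathrm{PU}(2,1)$ again $\rho_v$. For each $\tilde c$ some $h\in\mathrm{SU}(1,1)$ maps $\tilde c$ to $\gamma_0$ and $\widetilde\Sigma_v$ into $\mathcal L^\varepsilon\cup\gamma_0$. It conjugates a generator of the stabilizer to an element of $\mathrm{SU}(1,1)$ translating $\gamma_0$ by $\ell$ with positive trace, which is $\mathrm{diag}(e^{\ell/2},e^{-\ell/2})$; on $\mathbb C^3$ this is $T_\ell$.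

Let $\Pi_v=\Pi_P$ or $\Pi_{\mathcal L}$. It is equivariant for $\rho_v$, which acts freely and properly discontinuously on $P$ or $\mathcal L$, hence on $X$. Put
$$M_v=\Pi_v^{-1}(\widetilde\Sigma_v^d)/\rho_v(\pi_1\Sigma_v),$$
a complex hyperbolic manifold with boundary, with projection $\Pi_v:M_v\to\Sigma_v^d$. Since the collars are embedded and disjoint, the lift of a $(d+1)$-collar next to $\gamma_0$ is the full strip of width $d+1$, and strips not equivalent under $T_\ell$ are disjoint. So the part of $X/\rho_v(\pi_1\Sigma_v)$ over each $(d+1)$-collar is a copy of $\{0\le\delta_P\le d+1\}/\langle T_\ell\rangle$, respectively $\{0\le\varepsilon\delta_{\mathcal L}\le d+1\}/\langle T_\ell\rangle$. Each boundary component of $M_v$ is therefore a copy of $W_P/\langle T_\ell\rangle$, respectively $W_\varepsilon/\langle T_\ell\rangle$, with $M_v$ on the side $\delta_P\ge d$, respectively $\varepsilon\delta_{\mathcal L}\ge d$.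

**The gluing.** For each curve $c_j$, between a $0$-piece and an $\varepsilon$-piece, put $M_j=R_\varepsilon/\langle T_\ell\rangle$. Its boundary consists of the disjoint walls $W_P/\langle T_\ell\rangle$ and $W_\varepsilon/\langle T_\ell\rangle$. Glue all $M_v$ and $M_j$ along their boundary walls as indicated. At each wall both sides are the two sides of the same hypersurface of $X/\langle T_\ell\rangle$. So the result $M$ is a connected complex hyperbolic manifold (a $(\mathrm{PU}(2,1),X)$-manifold) without boundary.

**Step 1: $M$ is complete.** This will make $M$ a quotient of $X$. We show that every unit-speed geodesic starting at any $m\in M$ extends for time $\frac1{16}$.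

* Suppose $|\delta-d|<\frac18$ at $m$, near a wall ($\delta=\delta_P$ or $\varepsilon\delta_{\mathcal L}$). The tube $\{|\delta-d|<\frac14\}/\langle T_\ell\rangle$ is embedded in $M$: its part $\delta\ge d$ lies in a collar of $M_v$, and its part $\delta\le d$ lies in $M_j$ by (8). The tube contains the $\frac1{16}$-ball about $m$ of the complete manifold $X/\langle T_\ell\rangle$, as $\delta$ is $1$-Lipschitz.
* Otherwise $m\in M_j$ with $\delta_P,\varepsilon\delta_{\mathcal L}\le d-\frac18$, or $m\in M_v$ with $\Pi_v(m)$ at distance $\ge\frac18$ from $\partial\Sigma_v^d$. Then the $\frac1{16}$-ball about $m$ in the complete manifold $X/\langle T_\ell\rangle$, respectively $X/\rho_v(\pi_1\Sigma_v)$, lies in $M_j$, respectively $M_v$, because $\delta_P,\delta_{\mathcal L},\Pi_v$ are $1$-Lipschitz.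

Hence $M$ is geodesically complete. Its developing map is a local isometry from a complete manifold to $X$, so it is a covering, and $X$ is simply connected. Thus $M=X/\Gamma$ with $\Gamma\cong\pi_1(M)$ discrete in $\mathrm{PU}(2,1)$.

**Step 2: $M$ is a disc bundle over a closed surface $\Sigma'$.** Let $\Sigma'$ be the union of the $\Sigma_v^d$ and the annuli $S_j=(\mathbb R/\ell\mathbb Z)\times[-e^3,e^3]$, glued using the coordinates in (9) on the collars of the $\Sigma_v^d$. Define $p:M\to\Sigma'$ by $\Pi_v$ on $M_v$ and by $q_\varepsilon$ (modulo $T_\ell$) on $M_j$. On the $M_v$-side of a wall we have $x\ge3$, respectively $y_\varepsilon\ge3$, so by (9) $p$ coincides with $q_\varepsilon$ on a neighborhood of $M_j$. This neighborhood, $M_j$ together with adjacent collars, is the full preimage under $q_\varepsilon$ of a larger annulus. So $p$ is a smooth locally trivial bundle with fiber $\mathbb R^2$: it is given by $q_\varepsilon$ over neighborhoods of the $S_j$ and by $\Pi_v$ over the interiors of the $\Sigma_v^d$.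

**Step 3: $\Sigma'$ is $\Sigma$.** We check that the orientations fit. Orient $S_j$ so that $(\partial_{t'},\partial_s)$ is negative.

* On a $0$-piece, $(\partial_t,\partial_{\delta_P})$ is negative (choice of orientation of $P$) and $s=e^x$ increases with $\delta_P$.
* On a $+$-piece, $(\partial_t,\partial_{\delta_{\mathcal L}})$ is positive and $s=-e^y$ decreases with $\delta_{\mathcal L}$.
* On a $-$-piece, $(\partial_t,\partial_{(-\delta_{\mathcal L})})$ is negative for the complex orientation, hence positive for $\Sigma_v$, and $s=-e^{y_-}$ decreases with $-\delta_{\mathcal L}$.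

So in all cases $(\partial_t,\partial_s)$ is negative on the pieces too. $\Sigma'$ is an oriented connected closed surface with $\chi(\Sigma')=\sum_v\chi(\Sigma_v)=\chi(\Sigma)$, hence $\Sigma'\cong\Sigma$. Since the fibers of $p$ are contractible, $\Gamma\cong\pi_1(M)\cong\pi_1(\Sigma)=G$. So $M=X/\rho(G)$ with $\rho$ discrete and faithful, and $L=M\to\Sigma$ is a complex hyperbolic disc bundle.

## 7. The joints cost nothing: $e$ and $\tau$ of the glued bundle

**Step 1: a section.** To compute $e$ we need a smooth section that is totally geodesic on the pieces. Let $f:\Sigma'\to M$ be the inclusion $\Sigma_v^d\subset P$ or $\mathcal L$ on the pieces. On $S_j$, start from the bundle $s_\varepsilon:Q\to\mathbb R$. The $T$-invariant plane $P$ gives a curve in $Q$ with coordinate $x\in\mathbb R$, on which $y=0$ and $s(x,0)=e^x-1+\chi_*(x)$. This is strictly increasing in $x$, with positive derivative and value $e^3$ at $x=3$, so $P$ defines a smooth local section of $s_\varepsilon$ near $s\ge e^3$. Symmetrically, $\mathcal L$ (where $x=0$) defines one near $s\le-e^3$. The bundle is trivial with fiber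 $\mathbb R^2$, so a smooth section over $[-e^3,e^3]$ agrees with these two near the ends. Extend it $T_t$-equivariantly to $\mathbb R\times[-e^3,e^3]$ and divide by $T_\ell$. The normal bundle of $f$ is $V=f^*\ker dp$; on $\Sigma_v^d$ it is the normal bundle of $P$ or $\mathcal L$.

**Step 2: localizing $e$ on the pieces.** Over $S_j$ the bundle $V$ is equivariant under all $T_t$. So a nowhere zero section over the interval $\{0\}\times[-e^3,e^3]$ spreads to a nowhere zero $T_t$-invariant section, and $S_j$ contributes nothing to $e$. On a boundary curve of $\Sigma_v^d$, the $T_t$-invariant nonvanishing sections of $V$ correspond to nonzero vectors in one fiber $\mathbb R^2$, so they are all homotopic. They also extend $T_t$-invariantly over the collars up to $\partial\Sigma_v$, as sections of the normal bundle of $P$ or $\mathcal L$. Hence $e=\sum_ve_v$, where $e_v$ is the relative Euler number over $\Sigma_v$ of the normal bundle $N_v$ of $\mathcal L$ or $P$ with respect to $T_t$-invariant sections over $\partial\Sigma_v$. These sections are parallel, since $dT_t$ along $\gamma_0$ is parallel transport.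 So (1) applies with the normal connection.

**Step 3: the three labels.**

*Label $+$.* By (3), $K_{N_v}$ is half the Gauss curvature. By Gauss–Bonnet with geodesic boundary, $e_v=\frac12\chi(\Sigma_v)$.

*Label $-$.* Base and fiber orientations are both reversed, so again $e_v=\frac12\chi(\Sigma_v)$.

*Label $0$.* $J:TP\to N_v$ is an equivariant isomorphism taking the parallel tangent field $\partial_t$ of $\partial\Sigma_v$ to a $T_t$-invariant field. The relative Euler number of $T\Sigma_v$ with respect to $\partial_t$ is $\chi(\Sigma_v)$, by the example after (1). As in Proposition 1, $J$ reverses orientation, so $e_v=-\chi(\Sigma_v)$.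

Therefore $e=\frac12(\chi_++\chi_-)-\chi_0$.

**Step 4: the Toledo invariant.** Here it is convenient to use a map that is not smooth but lies in the planes. Let $f_0:\Sigma'\to M$ be the bent map: it equals $f$ on the $\Sigma_v^d$, and on each annulus it runs $T_t$-equivariantly inside $\mathcal L$ from the wall $W_\varepsilon$ to $\gamma_0$, then inside $P$ from $\gamma_0$ to the wall $W_P$. This stays in $R_\varepsilon$, because $x=0$ on $\mathcal L$ and $y=0$ on $P$. On each annulus $p\circ f_0$ and the identity agree on the boundary, and both lift to translation-equivariant maps into the convex strip $\mathbb R\times[-e^3,e^3]$, so the straight-line homotopy shows that they are homotopic rel boundary. Hence $p\circ f_0\simeq\mathrm{id}=p\circ f$. As $p$ has contractible fibers it is a homotopy equivalence, so $f_0\simeq f$. So $f_0$ lifts to a Lipschitz, piecewise smooth $\rho$-equivariant map, which may be used to compute $\tau$.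

The image of $f_0$ consists of the full pieces $\Sigma_v$, collars included, in copies of $\mathcal L$ and $P$. On $\mathcal L$, $\omega$ is the area form for the complex orientation, up to a global sign convention; on $P$ it vanishes; and a $\pm$-piece has area $-2\pi\chi(\Sigma_v)$. The $+$-pieces carry the complex orientation and the $-$-pieces the reversed one. So $\tau=\pm(\chi_--\chi_+)$ and $|\tau|=|\chi_+-\chi_-|$.

**Step 5: conclusion.** This is (5), and (6) gives $2e+2\chi=3(\chi_++\chi_-)=-3(|\chi_+|+|\chi_-|)$, as $\chi_\pm\le0$. For the same reason $|\tau|=\bigl||\chi_+|-|\chi_-|\bigr|$. The two quantities $2e+2\chi$ and $-3|\tau|$ agree iff $\chi_+=0$ or $\chi_-=0$. Since every piece has negative Euler characteristic, this means that one of the labels $+,-$ does not occur. This proves Theorem A, hence the Corollary, and disproves the conjecture. $\blacksquare$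

## 8. Divisibility by four and the bound for Stein bundles

We prove Theorem B. Recall that a Stein surface is a complex surface admitting a strictly plurisubharmonic exhaustion function (Grauert's theorem says that such a function suffices). The unit ball is an example, with exhaustion $-\log(1-|z|^2)$.

**Step 1: divisibility.** We express $\langle c_1,[\Sigma]\rangle$ by $\tau$ and reduce mod $2$. Taking the trace of $X\mapsto R(X,Y)Z$ in (2), the five terms contribute $4$, $-1$, $0$, $1$, $2$ times $\langle Y,Z\rangle$. So $\mathrm{Ric}=\frac c4\cdot6\,\langle\cdot,\cdot\rangle=-\frac32\langle\cdot,\cdot\rangle$: the metric is Kähler–Einstein. Hence, up to the sign convention for $\omega$, $c_1(L)=-\frac32[\omega]/2\pi$ and $|\langle c_1(L),[\Sigma]\rangle|=\frac32|\tau|$. Along a section, $TL|_\Sigma\cong T\Sigma\oplus N$, and $w_2$ is the reduction of $c_1$. Both summands are oriented, so $\frac32\tau\equiv\chi+e\pmod2$. Therefore $2e+2\chi+3|\tau|=2(e+\chi+\frac32|\tau|)\in4\mathbb Z$.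

**Step 2: the bound.** If $L$ is Stein, apply the adjunction inequality for Stein surfaces (Lisca–Matić; see Gompf–Stipsicz, *4-Manifolds and Kirby Calculus*, §11.4): a closed connected oriented surface $S$ of genus $\ge1$ smoothly embedded in a Stein surface satisfies $[S]^2+|\langle c_1,[S]\rangle|\le-\chi(S)$. For a section this reads $e+\frac32|\tau|\le-\chi$, that is, $2e+2\chi\le-3|\tau|$.

**Step 3: the bound is attained.** For an $\mathbb R$-Fuchsian $\rho$ we have $\tau=0$ and $e=-\chi$ by Proposition 1, so both sides are $0$. It remains to show that $L$ is Stein. Let $r=d(\cdot,P)$. Then $r^2$ is smooth and $\rho$-invariant, and it is an exhaustion of $L$ because $\Sigma=P/\rho(G)$ is compact. On a Kähler manifold, strict plurisubharmonicity means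
$$\mathrm{Hess}(r^2)(v,v)+\mathrm{Hess}(r^2)(Jv,Jv)>0\qquad(v\ne0).$$

*At points of $P$.* The Hessian is $2|\cdot|^2$ on $JTP$ and $0$ on $TP$, with mixed terms zero. For $v=\alpha+J\beta$ with $\alpha,\beta\in TP$, the normal parts of $v$ and $Jv$ are $J\beta$ and $J\alpha$, so the sum is $2|\beta|^2+2|\alpha|^2=2|v|^2$.

*Off $P$.* Let $\gamma$ be a unit-speed geodesic leaving $P$ orthogonally, and $Y\ne0$ a $P$-Jacobi field along $\gamma$ orthogonal to $\gamma'$. As $P$ is totally geodesic, $Y(0)\in TP$ and $Y'(0)$ is normal to $P$, so $\langle Y',Y\rangle(0)=0$. With $Y''=-R(Y,\gamma')\gamma'$,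
$$\mathrm{Hess}\,r(Y,Y)=\langle Y',Y\rangle(r)=\int_0^r\big(|Y'|^2-\langle R(Y,\gamma')\gamma',Y\rangle\big)>0$$
by negative curvature. In particular $Y(r)\ne0$, so the values $Y(r)$ of this three-dimensional space of fields fill $\gamma'(r)^\perp$. Since $\mathrm{Hess}\,r(\nabla r,\cdot)=0$, $\mathrm{Hess}(r^2)=2\,dr\otimes dr+2r\,\mathrm{Hess}\,r$ is positive definite.

So $r^2$ is a strictly plurisubharmonic exhaustion, $L$ is Stein by Grauert's theorem, and the bound is attained. $\blacksquare$
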